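# Specializing wide Aronszajn trees without adding reals: the cardinals $\mathfrak{st}$ and $\mathfrak{no}$

## 1. Bounds on $\mathfrak{no}$ from $\operatorname{non}(\mathcal M)$ and $\mathfrak p$

**Theorem 1.**

(A) (ZFC) If $\operatorname{non}(\mathcal M)=\aleph_1$, then $\mathfrak{no}=\aleph_1$. More precisely, for every nonmeager $Y\subseteq\omega^\omega$ of size $\aleph_1$ there is an $(\omega_1,{\le}\aleph_1)$-Aronszajn tree of size $\aleph_1$ which is non-special in every outer model $W\supseteq V$ with $\omega_1^W=\omega_1^V$ in which $Y$ is still nonmeager.

(B) (ZFC) $\mathfrak p\le\mathfrak{no}$. Every tree of height $\omega_1$ with no uncountable branch and of cardinality $<\mathfrak p$ can be forced to be special without adding reals.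

(C) Consequently:

1. If $\kappa^{\aleph_0}=\kappa\ge\aleph_2$, then adding $\kappa$ Cohen reals gives $\mathfrak{st}=\mathfrak{no}=\aleph_1<\mathfrak c=\kappa$.
2. For every regular $\kappa\ge\aleph_2$ of $L$, some ccc extension of $L$ satisfies $\mathfrak{st}=\aleph_1<\mathfrak{no}=\mathfrak c=\kappa$.

In particular both $\mathfrak{no}<\mathfrak c$ and $\mathfrak{st}<\mathfrak{no}$ are consistent with ZFC.

Let us unpack this. A tree of height $\omega_1$ is an **$(\omega_1,{\le}\lambda)$-Aronszajn tree** if all its levels have size at most $\lambda$ and it has no uncountable (cofinal) branch. It is **special** if it is a union of countably many antichains. It **can be forced to be special without adding reals** if some forcing notion adds no new reals and makes it special. The two cardinals are: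

* $\mathfrak{st}$ is the least $\lambda$ such that there is a non-special $(\omega_1,{\le}\lambda)$-Aronszajn tree of cardinality $\lambda$;
* $\mathfrak{no}$ is the least $\lambda$ such that there is an $(\omega_1,{\le}\lambda)$-Aronszajn tree of cardinality $\lambda$ which cannot be forced to be special without adding reals.

In ZFC one has $\aleph_1\le\mathfrak{st}\le\mathfrak{no}\le\mathfrak c$. The first inequality holds because a tree of height $\omega_1$ has at least $\aleph_1$ nodes, the second because a special tree is specialized by the trivial forcing. The third is proved in Section 3. The questions whether $\mathfrak{no}<\mathfrak c$ and whether $\mathfrak{st}<\mathfrak{no}$ are consistent come from Corey Bacal Switzer, "Specializing Wide Aronszajn Trees without Adding Reals", arXiv:2002.08206 (2020). Theorem 1 answers both with yes. Part (A) gives a small tree that resists, part (B) says that very small trees never resist, and (C) chooses models where these facts decide the values. These notes do not settle whether $\aleph_1<\mathfrak{no}<\mathfrak c$ (in particular $\mathfrak{st}<\mathfrak{no}<\mathfrak c$) is consistent.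

## 2. Trees, colourings, and the facts we rely on

**Trees.** In a tree, the set $x{\downarrow}=\{y:y<x\}$ is well-ordered for every node $x$. If the height is at most $\omega_1$, each $x{\downarrow}$ is countable. An uncountable chain has an uncountable downward closure which is again a chain, so "no uncountable branch" and "no uncountable chain" are the same. We write $s\perp t$ for incomparable nodes. Unions of trees are disjoint unions; if one insists on a single root, one adds it. Enumerations may repeat elements unless injectivity is stated.

**Special trees as colourings.** $T$ is special iff there is $f:T\to\omega$ with $f(s)\ne f(t)$ whenever $s<t$. If antichains $A_n$ cover $T$, let $f(t)$ be the least $n$ with $t\in A_n$; conversely the fibres of $f$ are antichains. We call the values of $f$ colours.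

*Examples.* A tree of countable height is special, since its levels are antichains. The disjoint union of chains $C_\alpha$ of order type $\alpha$, for $1\le\alpha<\omega_1$, is an $(\omega_1,{\le}\aleph_1)$-Aronszajn tree: every chain lies in one $C_\alpha$, hence is countable. It is special: colour each $C_\alpha$ injectively. A Suslin tree (height $\omega_1$, no uncountable chain, no uncountable antichain) is not special, since one of countably many antichains covering it would be uncountable.

**Outer models and reals.** An outer model of $V$ is a model $W\supseteq V$ of ZFC with the same ordinals, for example a forcing extension. A forcing that adds no reals preserves $\omega_1$: otherwise a bijection between $\omega$ and $\omega_1^V$ in the extension gives a well-order of $\omega$ of type $\omega_1^V$; it is coded by a real, so it would lie in $V$, where $\omega_1$ is not countable.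

**The cardinal $\operatorname{non}(\mathcal M)$** is the least size of a nonmeager subset of $\omega^\omega$. A set $Y$ is nonmeager iff it meets $\bigcap_nO_n$ for all sequences of dense open sets $O_n$. Countable sets are meager, so $\operatorname{non}(\mathcal M)\ge\aleph_1$.

**The cardinal $\mathfrak p$** is the least size of a family $\mathcal F\subseteq[\omega]^\omega$ all of whose finite intersections are infinite and which has no infinite pseudointersection, i.e. no infinite $B$ with $B\setminus A$ finite for all $A\in\mathcal F$. A countable family $\{A_n\}$ of this kind has one: choose $j_0<j_1<\dots$ with $j_n\in A_0\cap\dots\cap A_n$. So $\mathfrak p\ge\aleph_1$. Also $\mathfrak p\le\mathfrak c$: let $\mathcal U$ be a nonprincipal ultrafilter and suppose $B$ is an infinite pseudointersection of $\mathcal U$. Split $B$ into infinite pieces $B_0,B_1$. If $B_0\in\mathcal U$ then $B\setminus B_0=B_1$ would be finite; otherwise $\omega\setminus B_0\in\mathcal U$ and $B_0$ would be finite.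

**Bell's theorem.** A poset is $\sigma$-centered if it is a union of countably many pieces such that any finitely many elements of one piece have a common lower bound in the poset. Every countable poset is an example (one-element pieces). Bell's theorem (M. Bell, *On the combinatorial principle $P(\mathfrak c)$*, Fund. Math. 114 (1981)) says: for a $\sigma$-centered poset and fewer than $\mathfrak p$ dense sets there is a filter meeting all of them.

**Elementary submodels.** If $N\prec H(\theta)$ is countable, then objects definable in $H(\theta)$ from elements of $N$ are in $N$, countable elements of $N$ are subsets of $N$, and (when $\omega_1\in N$) $N\cap\omega_1$ is a limit ordinal, which belongs to every club $E\in N$ of $\omega_1$. If $X\subseteq\omega_1$ is stationary, there is such an $N$ containing given parameters with $N\cap\omega_1\in X$.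

**Distributivity.** $P$ is $\omega$-distributive if the intersection of countably many dense open sets is dense. Then $P$ adds no new $\omega$-sequences of ground model elements: for a name of such a sequence, let $D_n$ be the set of conditions deciding its $n$-th value.

## 3. The tree of all closed bounded subsets of a stationary set

For stationary, co-stationary $X\subseteq\omega_1$, let $\mathbb T(X)$ be the set of nonempty closed bounded $c\subseteq X$ (closed in $\omega_1$), ordered by end-extension:
$$c\le d\iff c=d\cap(\max c+1).$$
The predecessors of $d$ are the sets $d\cap(\alpha+1)$ with $\alpha\in d$, $\alpha<\max d$. For instance, if $\omega\subseteq X$ and $\omega\notin X$, the chain $\{0\}<\{0,1\}<\{0,1,2\}<\cdots$ has no upper bound in $\mathbb T(X)$, as a closed bounded upper bound would contain $\omega$.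

$\mathbb T(X)$ has no uncountable chain. The members of a chain have distinct maxima, so the union $C$ of an uncountable chain is unbounded. A limit point of $C$ lies below $\max c$ for some $c$ in the chain, and $C\cap(\max c+1)=c$ is closed, so $C$ is closed. Then $C\subseteq X$ is a club, which is impossible as $X$ is co-stationary.

**Proposition 2.** $\mathfrak{no}\le\mathfrak c$. Indeed, if $S$ is stationary and co-stationary, $\mathbb T(S)\sqcup\mathbb T(\omega_1\setminus S)$ is an $(\omega_1,{\le}\mathfrak c)$-Aronszajn tree of size $\mathfrak c$ that cannot be forced to be special without adding reals.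

*Proof.* Let $W$ be a forcing extension with the same reals. Then $\omega_1$ is preserved, and every countable subset of $\omega_1$ in $W$ lies in $V$: it is bounded by some infinite $\alpha<\omega_1$, and a bijection $\omega\to\alpha$ in $V$ turns it into a real. One of $S,\omega_1\setminus S$ is stationary in $W$; call it $X$. Suppose $f:\mathbb T(X)\to\omega$ in $W$ has $f(s)\neq f(t)$ for $s<t$. In $W$ take a countable $N\prec H(\theta)$ with $X,\mathbb T(X),f\in N$ and $\delta=N\cap\omega_1\in X$, and fix $\alpha_n<\delta$ with $\sup_n\alpha_n=\delta$. Start with any $c_0\in\mathbb T(X)\cap N$. Given $c_n\in N$: if some $s\ge c_n$ has $f(s)=n$, let $s_n\in N$ be such an $s$ (elementarity); otherwise let $s_n=c_n$. Let $c_{n+1}=s_n\cup\{\alpha\}$ for some $\alpha\in X\cap N$ above $\max s_n$ and $\alpha_n$. Put $x=\bigcup_nc_n\cup\{\delta\}$. All $c_n$ have maximum below $\delta$ and the maxima converge to $\delta\in X$, so $x\in\mathbb T(X)$; here we used that countable sets of ordinals below $\omega_1$ in $W$ are in $V$. Let $n=f(x)$. Since $x\ge c_n$ has colour $n$, the node $s_n$ was chosen with $f(s_n)=n$. But $s_n<x$, a contradiction.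

With $W=V$ we see that the tree is non-special, so its height is not countable; nodes have countably many predecessors, so the height is $\omega_1$. Its size is at most $\aleph_1^{\aleph_0}=\mathfrak c$. It is at least $\mathfrak c$: some $\delta\in S$ is a limit of elements $\alpha_0<\alpha_1<\cdots$ of $S$, and the sets $\{\alpha_n:n\in A\}\cup\{\delta\}$, $A\subseteq\omega$ infinite, are distinct nodes. $\square$

The tree is as large as $\mathfrak c$ because it contains all limits $\bigcup_nc_n\cup\{\delta\}$. If we want $\aleph_1$ nodes, we can afford only $\aleph_1$ limits for each $\delta$, chosen before we see $f$, $N$ and $W$. The proof needs one of them to satisfy countably many requirements attached to $f$ and $N$. A sequence of choices from the countable set $\mathbb T(X)\cap N$ is coded by a $y\in\omega^\omega$, and each requirement turns out to be dense and open in $y$. So comeagerly many $y$ do the job, and a nonmeager set $Y$ of codes contains one of them.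

## 4. Thinning the tree with a nonmeager set of size $\aleph_1$

We prove Theorem 1(A). Fix a nonmeager $Y\subseteq\omega^\omega$ with $|Y|=\aleph_1$.

**Step 1 (construction of $T_X$).** The aim is a subtree $T_X\subseteq\mathbb T(X)$ of size $\aleph_1$ that contains the limits coded by $Y$. Let $X$ be stationary and co-stationary. By recursion on $\xi<\omega_1$ we build $U_\xi\subseteq\mathbb T(X)$ with $|U_\xi|\le\aleph_1$, increasing in $\xi$ and closed under initial segments (predecessors in the tree), together with surjections $e_\xi:\omega_1\to U_\xi$. Let $U_0=\{\{\alpha\}:\alpha\in X\}$. For $\xi>0$ put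
$$U'_\xi=\bigcup_{\eta<\xi}U_\eta,\qquad C_\xi=\bigcup_{\eta<\xi}e_\eta[\xi],$$
so $C_\xi$ is a nonempty countable subset of $U'_\xi$. Let $U_\xi$ consist of $U'_\xi$ together with:

* (a) all $c\cup\{\alpha\}$ with $c\in U'_\xi$, $\alpha\in X$, $\alpha>\max c$;
* (b) if $\xi\in X$ is a limit and $\max c<\xi$ for all $c\in C_\xi$: fix an enumeration $C_\xi=\{c_i:i<\omega\}$. For $y\in Y$ let $c^y_0=c_{y(0)}$; let $c^y_{n+1}=c_{y(n+1)}$ if this end-extends $c^y_n$, and $c^y_{n+1}=c^y_n$ otherwise. Let $d_y=\bigcup_nc^y_n$. If $\sup d_y=\xi$, add $d_y\cup\{\xi\}$.

*These sets are as required.* In (a) the set is closed, and its proper initial segments are $c$ and initial segments of $c$. In (b), a limit point of $d_y$ below $\xi$ lies below some $\max c^y_n$, and $d_y\cap(\max c^y_n+1)=c^y_n$, so it is a limit point of $c^y_n$ and belongs to it. Thus $d_y\cup\{\xi\}$ is closed. Its proper initial segments $d_y\cap(\alpha+1)$ are initial segments of (possibly equal to) some $c^y_n\in U'_\xi$, hence lie in $U'_\xi$. We add at most $\aleph_1$ sets, because $|Y|=\aleph_1$.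

Let $T_X=\bigcup_{\xi<\omega_1}U_\xi$. Then $|T_X|=\aleph_1$, and $T_X$ has no uncountable chain because $\mathbb T(X)$ has none.

**Proposition 3.** Let $W\supseteq V$ be an outer model with $\omega_1^W=\omega_1^V$ in which $Y$ is nonmeager and $X$ is stationary. Then $T_X$ is not special in $W$.

**Step 2 (proof of Proposition 3).** We turn the requirements on the limit node into dense open sets. Suppose $f:T_X\to\omega$ in $W$ satisfies $f(s)\neq f(t)$ for $s<t$. Work in $W$. Take a countable $N\prec H(\theta)$ with $X,f,T_X,\langle U_\xi,e_\xi:\xi<\omega_1\rangle\in N$ and $\delta=N\cap\omega_1\in X$.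

First, $N\cap T_X=C_\delta$. If $c\in N\cap T_X$, the least $\eta$ with $c\in U_\eta$ is in $N$, so $\eta<\delta$, and by elementarity $c=e_\eta(\nu)$ for some $\nu\in N\cap\omega_1=\delta$; so $c\in e_\eta[\delta]\subseteq C_\delta$. Conversely $e_\eta(\nu)\in N$ for $\eta,\nu<\delta$. Moreover $\max c\in N\cap\omega_1=\delta$ for $c\in C_\delta$. So clause (b) was applied at stage $\xi=\delta$, with an enumeration $\{c_i\}$ fixed in $V$.

Define $c^y_m$ from this enumeration for all $y\in\omega^\omega$ of $W$. For $n<\omega$ and $\beta<\delta$ let
$$O_n=\{y:\exists m\,[f(c^y_m)=n\ \text{ or no } s\ge c^y_m\text{ in }T_X\text{ has }f(s)=n]\},\qquad O'_\beta=\{y:\exists m\ \max c^y_m>\beta\}.$$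
Both are open, since $c^y_m$ depends only on $y{\restriction}(m+1)$. They are dense: let $\sigma\in\omega^{m+1}$, and let $c\in C_\delta\subseteq N$ be the common value of $c^y_m$ for $y\supseteq\sigma$.

* If no $s\ge c$ in $T_X$ has $f(s)=n$, every $y\supseteq\sigma$ is in $O_n$. Otherwise, by elementarity, such an $s$ exists in $N\cap T_X=C_\delta$, say $s=c_i$. For $y\supseteq\sigma^\frown i$ we get $c^y_{m+1}=s$, so $y\in O_n$.
* For $O'_\beta$, pick $\alpha\in X\cap N$ above $\beta$ and $\max c$. By (a), $c\cup\{\alpha\}\in T_X\cap N=C_\delta$, say it is $c_i$. Every $y\supseteq\sigma^\frown i$ is in $O'_\beta$.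

There are countably many of these sets and $Y$ is nonmeager in $W$, so there is $y\in Y\cap\bigcap_nO_n\cap\bigcap_{\beta<\delta}O'_\beta$. Then $\sup d_y=\delta$, so $x=d_y\cup\{\delta\}$ was added in (b), and $x\in T_X$. Let $n=f(x)$ and let $m$ witness $y\in O_n$. We have $c^y_m<x$. If $f(c^y_m)=n$, then $f$ agrees on two comparable nodes, a contradiction. Otherwise no $s\ge c^y_m$ has colour $n$, contradicting $f(x)=n$. $\square$

**Step 3 (removing the hypothesis on $X$).** An outer model may destroy the stationarity of one given $X$, so we use two. Fix $S\subseteq\omega_1$ stationary and co-stationary and let $T=T_S\sqcup T_{\omega_1\setminus S}$. Then $|T|=\aleph_1$ and $T$ has no uncountable chain. In any $W$ as in Theorem 1(A), $S$ or $\omega_1\setminus S$ is stationary, so by Proposition 3 $T$ is not special in $W$. Taking $W=V$, $T$ is non-special, so its height is not countable; as every node has countably many predecessors, the height is $\omega_1$. So $T$ is an $(\omega_1,{\le}\aleph_1)$-Aronszajn tree of size $\aleph_1$.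

**Step 4 (extensions with the same reals).** We check that these are among the allowed $W$. Let $W$ be a forcing extension without new reals. Then $\omega_1$ is preserved. If a sequence of closed nowhere dense sets covered $Y$ in $W$, it would be coded by a real, which is in $V$; the sets coded by it in $V$ are nowhere dense and cover $Y$, contradicting nonmeagerness in $V$. So $Y$ is nonmeager in $W$ and $T$ is not special there. Hence $T$ cannot be forced special without adding reals, and $\mathfrak{no}=\aleph_1$. This proves (A). $\blacksquare$

## 5. Finite colourings add a real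

We turn to Theorem 1(B). Let $T$ be a tree of height $\omega_1$ with no uncountable chain and $|T|=\lambda<\mathfrak p$; note $\lambda\ge\aleph_1$. How might one force a colouring?

The most obvious poset consists of finite partial functions $p:T\to\omega$ with $p(s)\ne p(t)$ for $s<t$. It always adds a real: fix distinct nodes $t_0,t_1,\dots$ in $V$. Given $p$ and $r\in2^\omega\cap V$, choose $n$ with $t_n\notin\operatorname{dom}p$ and colour $t_n$ by a number outside the range of $p$ whose parity is different from $r(n)$. So the parities of the generic colours of the $t_n$ differ from every $r\in V$.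

So we want countable conditions. They should be defined on sets that grow to $T$ in $\omega_1$ steps, which needs $|T|=\aleph_1$. We arrange this first.

## 6. Collapsing $\lambda$ to $\aleph_1$ and remembering $V$

Let $V_1=V[H]$ with $H$ generic for $\mathrm{Col}(\omega_1,\lambda)$, the poset of functions from countable ordinals to $\lambda$, ordered by extension. It is $\sigma$-closed. So every $\omega$-sequence in $V_1$ of elements of $V$ is in $V$, $\omega_1$ is preserved, and $|T|=\aleph_1$ in $V_1$.

**Lemma 4.** $T$ has no uncountable chain in $V_1$.

*Proof.* We show that a new long branch would produce $2^{\aleph_0}$ nodes on one level. Suppose $p\Vdash\dot b$ is an uncountable chain; we may assume $\dot b$ is downward closed, so it meets all levels. For $p'\le p$ the set $\{t:\exists p''\le p'\ p''\Vdash t\in\dot b\}$ is in $V$ and meets every level, so it is not a chain. Hence two extensions of $p'$ force two incomparable nodes, respectively, into $\dot b$. Build $p_s$ ($s\in2^{<\omega}$) and $t_s$ ($s\ne\emptyset$) with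
$$p_\emptyset\le p,\quad p_{s^\frown i}\le p_s,\quad p_{s^\frown i}\Vdash t_{s^\frown i}\in\dot b,\quad t_{s^\frown0}\perp t_{s^\frown1}.$$
Let $\delta<\omega_1$ exceed the heights of all $t_s$. For $r\in2^\omega$ use $\sigma$-closure to choose $q_r$ below all $p_{r|n}$, deciding the node $u_r$ of $\dot b$ of height $\delta$. Then $u_r>t_{r|n}$ for $n\ge1$. If $r\neq r'$, there are incomparable nodes below $u_r$ and $u_{r'}$ respectively, so $u_r\ne u_{r'}$. Thus $2^{\aleph_0}\le|T|=\lambda<\mathfrak p\le2^{\aleph_0}$, a contradiction. $\square$

A warning. $V_1$ satisfies CH: by genericity, each $r\in2^\omega$ of $V$ appears as $r(n)=(\bigcup H)(\rho+n)$ for some $\rho<\omega_1$, and $V_1$ has no other reals. So $\mathfrak p=\aleph_1$ in $V_1$, and Bell's theorem gives nothing for $\aleph_1$ dense sets there. We shall always apply it in $V$. This is possible because countable objects built from elements of $V$ lie in $V$, and because $T$ itself has size $\lambda<\mathfrak p$ in $V$.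

**From now on, until the end of Section 10, we work in $V_1$.** We define an $\omega$-distributive $P\in V_1$ that specializes $T$. Then $\mathrm{Col}(\omega_1,\lambda)*\dot P$ adds no reals and specializes $T$, which is Theorem 1(B).

## 7. The filtration of $T$, and countable colourings that collapse $\omega_1$

**Definition (filtration).** Fix a bijection $e:\omega_1\to T$ and let $T^\delta=e[\delta]$. Let $E$ be the set of (nonzero) limit $\delta<\omega_1$ such that $T^\delta$ is downward closed. For $\delta\in E$ let $M_\delta$ be the set of minimal elements of $T\setminus T^\delta$. For $x\in T\setminus T^\delta$ let $x[\delta]$ be the least $y\le x$ with $y\notin T^\delta$.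

$E$ is closed, as unions of downward closed sets are downward closed, and unbounded, because every node has only countably many predecessors. So $E$ is a club. A node $y$ is in $M_\delta$ iff $y\notin T^\delta$ and $y{\downarrow}\subseteq T^\delta$; in particular $M_\delta$ is an antichain. $M_\delta\neq\emptyset$ because $T^\delta$ is countable.

**Lemma 5.** Let $\delta<\varepsilon$ be in $E$.

1. For $x\notin T^\delta$, $x[\delta]$ is the unique $y\in M_\delta$ with $y\le x$.
2. For $x\notin T^\delta$, $x[\delta]{\downarrow}=x{\downarrow}\cap T^\delta$.
3. For $x\notin T^\varepsilon$, $(x[\varepsilon])[\delta]=x[\delta]$.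

*Proof.* Everything below $y=x[\delta]$ is in $T^\delta$ by leastness, so $y\in M_\delta$. If $y'\in M_\delta$ and $y'\le x$, then $y\le y'$ by leastness of $y$, and $y=y'$ by minimality of $y'$. For 2, $y{\downarrow}\subseteq x{\downarrow}\cap T^\delta$ is clear. If $t<x$ is in $T^\delta$, then $t$ and $y$ are comparable, and $y\le t$ would give $y\in T^\delta$; so $t<y$. For 3, $(x[\varepsilon])[\delta]$ is in $M_\delta$ and below $x$, so 1 applies. $\square$

*Examples.* If all levels of $T$ are countable, then for club many $\delta$ the set $T^\delta$ consists of the nodes of height $<\delta$; for these, $M_\delta$ is the level $\delta$ and $x[\delta]$ is the node of that level below or equal to $x$. For the disjoint union of chains $C_\alpha$ ($1\le\alpha<\omega_1$), write its nodes as $(\alpha,\beta)$, $\beta<\alpha$. For club many $\delta$, $T^\delta=\{(\alpha,\beta):\beta<\alpha<\delta\}$; then $M_\delta=\{(\alpha,0):\alpha\ge\delta\}$ is uncountable, and $(\alpha,\beta)[\delta]=(\alpha,0)$ for $\alpha\ge\delta$.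

Now consider countable colourings. Let $P^0$ be the set of pairs $(f_p,\delta_p)$ such that

* (P1) $\delta_p\in E$, $f_p:T^{\delta_p}\to\omega$, and $f_p(s)\ne f_p(t)$ for $s<t$;
* (P2) $\omega\setminus f_p[y{\downarrow}]$ is infinite for every $y\in M_{\delta_p}$;

ordered by extension of $f_p$. Something like (P2) is needed: if $f[y{\downarrow}]=\omega$, no extension of $f$ can colour $y$. But (P1) and (P2) are not enough.

**Proposition 6.** If all levels of $T$ are countable, then $P^0$ collapses $\omega_1$.

*Proof.* For $j<\omega$ let $D_j$ be the set of $q\in P^0$ such that $j\in f_q[y{\downarrow}]$ for all $y\in M_{\delta_q}$. It is open: if $q'\le q\in D_j$ and $y\in M_{\delta_{q'}}$, then $y{\downarrow}\supseteq y[\delta_q]{\downarrow}$ contains a node of colour $j$.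

*$D_j$ is dense, with $\delta_q$ as large as we like.* Let $p\in P^0$, $\delta=\delta_p$. The heights of nodes in $T^\delta$ are bounded below $\omega_1$, hence so are the heights of nodes in $M_\delta$, and $M_\delta$ is countable. Choose $\varepsilon>\delta$ in $E$, as large as desired, with $M_\delta\subseteq T^\varepsilon$. Since there are only countably many sets $A_y=\omega\setminus f_p[y{\downarrow}]$, $y\in M_\delta$, all infinite, we can choose one by one distinct elements to build $X\subseteq\omega$ with $X\cap A_y$ and $A_y\setminus X$ infinite for all $y\in M_\delta$. List $T^\varepsilon\setminus T^\delta$ injectively as $t_0,t_1,\dots$. If $t_l\in M_\delta$ and $j\notin f_p[t_l{\downarrow}]$, let $f_q(t_l)=j$. Otherwise let $f_q(t_l)$ be an element of $X\setminus(f_p[t_l[\delta]{\downarrow}]\cup\{j\})$ different from $f_q(t_i)$ for $i<l$. (P1) holds: old nodes below $t_l$ are below $t_l[\delta]$, the new nodes of colour $j$ are in the antichain $M_\delta$, and the other new nodes have distinct colours different from $j$. (P2) holds: for $y\in M_\varepsilon$, $f_q[y{\downarrow}]\subseteq f_p[y[\delta]{\downarrow}]\cup X\cup\{j\}$. Finally, for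 $y\in M_\varepsilon$ the node $y[\delta]\in M_\delta\subseteq T^\varepsilon$ is strictly below $y$, and colour $j$ occurs on $y[\delta]{\downarrow}\cup\{y[\delta]\}$. So $q=(f_q,\varepsilon)\in D_j$.

*The collapse.* Let $G$ be generic, and let $\delta_j$ be the least $\delta_q$ with $q\in G\cap D_j$. Suppose $\sup_j\delta_j<\omega_1^{V_1}$. Then some $p\in G$ has $\delta_p\ge\delta_j$ for all $j$, hence extends a member of $D_j$ for every $j$, so $p\in\bigcap_jD_j$. But then $f_p[y{\downarrow}]=\omega$ for $y\in M_{\delta_p}$, contradicting (P2). So $\{\delta_j:j<\omega\}$ is cofinal in $\omega_1^{V_1}$. $\square$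

The proof shows what goes wrong. To amalgamate $\omega$ conditions and retain (P2), one must reserve colours: say "colours in $F$ will not be used from now on along $x_1,\dots,x_m$", and then still be able to enter any dense set. For $D_j$ this fails as soon as $j\in F$ and $j$ has not yet occurred below $x_1$. So the poset must be changed so that such sets are no longer dense. We let a condition carry *promises* that certain finite sets of colours will be avoided forever along many branches. A promise concerning $F=\{j\}$, made before $j$ has been used, rules out $D_j$ from then on.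

Two constraints shape the definition. A colouring is extended in $\omega$ steps, and at each step finitely many branches may be spoiled; so a promise should ask for infinitely many disjoint good branches and nothing about particular ones. And since we reserve colours along several branches at once, promises should speak about $k$-tuples of nodes.

## 8. Promises, and the poset $P$

For tuples, $\bar c[\delta]$ is taken coordinatewise; coordinates may repeat. Tuples $\bar c,\bar c'$ are *disjoint* if $c_i\ne c'_j$ for all $i,j$. Let $E_{\ge\gamma}=\{\delta\in E:\delta\ge\gamma\}$.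

**Definition (promise).** A promise is $\tau=(\gamma,k,F,\mathcal T)$ with $\gamma\in E$, $1\le k<\omega$, $F\subseteq\omega$ finite, $\mathcal T=\langle\mathcal T_\delta:\delta\in E_{\ge\gamma}\rangle$ and $\emptyset\ne\mathcal T_\delta\subseteq M_\delta^k$, such that for $\delta<\varepsilon$ in $E_{\ge\gamma}$:

* (T1) if $\bar d\in\mathcal T_\varepsilon$, then $\bar d[\delta]\in\mathcal T_\delta$;
* (T2) for each $\bar c\in\mathcal T_\delta$ there is $\bar d\in\mathcal T_\varepsilon$ with $\bar d[\delta]=\bar c$.

Lifting preserves disjointness: if $\bar d[\delta]=\bar c$, $\bar d'[\delta]=\bar c'$ and $\bar c,\bar c'$ are disjoint, so are $\bar d,\bar d'$, because $d_i=d'_j$ would give $c_i=c'_j$.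

**Definition (fulfilment).** Let $f:T^\delta\to\omega$ with $\delta\in E_{\ge\gamma}$. A tuple $\bar c\in M_\delta^k$ is *OK for $(f,\tau)$* if $f(t)\notin F$ for all $t\in T^\delta\setminus T^\gamma$ with $t<c_i$ for some $i$. We say that $f$ *fulfils* $\tau$ if $\delta\ge\gamma$ and there is an infinite family of pairwise disjoint tuples in $\mathcal T_\delta$ that are OK for $(f,\tau)$.

*Examples.* Suppose every node of $T$ has uncountably many nodes above it. Then $(\gamma,1,\{j\},\langle M_\delta:\delta\in E_{\ge\gamma}\rangle)$ is a promise: (T1) is Lemma 5, and for (T2), if $y\in M_\delta$, pick $x\ge y$ outside $T^\varepsilon$; then $x[\varepsilon][\delta]=x[\delta]=y$. If $f$ with domain $T^\delta$ fulfils it and $f$ does not use $j$ on $T^\gamma$, then $j\notin f[y{\downarrow}]$ for infinitely many $y\in M_\delta$. On the other hand, the disjoint union of the chains $C_\alpha$ has no promises at all: if $\bar c\in\mathcal T_\delta$ and $c_1\in C_\alpha$, a lift $\bar d\in\mathcal T_\varepsilon$ has $d_1\in C_\alpha$, but $C_\alpha\subseteq T^\varepsilon$ for large $\varepsilon$.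

**Definition (the poset $P$).** Conditions are triples $p=(f_p,\Gamma_p,\delta_p)$ satisfying (P1), (P2) and

* (P3) $\Gamma_p$ is a countable set of promises, all fulfilled by $f_p$.

Let $q\le p$ iff $f_q\supseteq f_p$ and $\Gamma_q\supseteq\Gamma_p$. Then $\delta_q\geq\delta_p$. $P$ is nonempty: take $f$ injective into the even numbers on $T^{\min E}$, and $\Gamma=\emptyset$.

**Lemma 7 (extension).** Let $p\in P$, $\varepsilon\in E$, $\varepsilon>\delta_p$, and let $F\subseteq\omega$ be finite. There is $q\le p$ with $\delta_q=\varepsilon$, $\Gamma_q=\Gamma_p$ and $f_q(t)\notin F$ for all $t\in T^\varepsilon\setminus T^{\delta_p}$.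

*Proof.* Put $\delta=\delta_p$.

**Step 1 (a palette for the new nodes).** We want $X\subseteq\omega$ such that for all $y\in M_\delta$ both $X\setminus f_p[y{\downarrow}]$ and $(\omega\setminus f_p[y{\downarrow}])\setminus X$ are infinite; the first set provides colours, the second keeps (P2). $M_\delta$ may be uncountable, so we use Bell's theorem, in $V$. The countable objects $T^\delta$ and $f_p$ lie in $V$. Hence so does the family $\mathcal A$ of all infinite sets of the form $\omega\setminus f_p[x{\downarrow}\cap T^\delta]$, $x\in T$. It has size $\le\lambda<\mathfrak p$ in $V$, and by (P2) it contains $\omega\setminus f_p[y{\downarrow}]$ for all $y\in M_\delta$. Apply Bell's theorem in $V$ to the countable poset $2^{<\omega}$ (extension is stronger) and the sets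
$$\{s:|\{j\in A\cap|s|:s(j)=i\}|\ge m\},\qquad A\in\mathcal A,\ i<2,\ m<\omega,$$
which are dense because each $A$ is infinite. If $g$ is the union of the filter, $X=\{j:g(j)=1\}$ is as desired.

**Step 2 (choosing tuples for each promise).** For each promise we select infinitely many tuples on which it will be kept. Enumerate $T^\varepsilon\setminus T^\delta$ (an infinite set, as $\delta<\varepsilon$ are limits) injectively as $t_0,t_1,\dots$, and $\Gamma_p$, if nonempty, as $\tau_n=(\gamma_n,k_n,F_n,\mathcal T^n)$, $n<\omega$. If $\Gamma_p=\emptyset$, put $F_n=\emptyset$ and ignore what concerns $\tau_n$. Let $\mathcal D_n\subseteq\mathcal T^n_\delta$ be an infinite pairwise disjoint family of tuples OK for $(f_p,\tau_n)$. Delete the tuples having a coordinate in $\{t_0[\delta],\dots,t_n[\delta]\}$; by disjointness these are finitely many, so an infinite family $\mathcal D'_n$ remains. For $\bar c\in\mathcal D'_n$ choose by (T2) $\bar d(\bar c)\in\mathcal T^n_\varepsilon$ with $\bar d(\bar c)[\delta]=\bar c$.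

**Step 3 (the colouring).** We colour the new nodes one at a time. By recursion on $l$ choose
$$f_q(t_l)\in X\setminus\Big(f_p[t_l[\delta]{\downarrow}]\cup F\cup\bigcup_{n<l}F_n\cup\{f_q(t_i):i<l\}\Big),\tag{1}$$
an infinite set minus finitely many points. Put $q=(f_q,\Gamma_p,\varepsilon)$.

**Step 4 (checking).** We verify that $q$ is a condition.

* (P1): if $s<t_l$ and $s\in T^\delta$, then $s<t_l[\delta]$, so $f_q(t_l)\neq f_p(s)$. New nodes get distinct colours, and no new node is below an old one.
* (P2): for $y\in M_\varepsilon$, $y{\downarrow}\cap T^\delta=y[\delta]{\downarrow}$, so $f_q[y{\downarrow}]\subseteq f_p[y[\delta]{\downarrow}]\cup X$, which is co-infinite by the choice of $X$.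
* (P3): the tuples $\bar d(\bar c)$, $\bar c\in\mathcal D'_n$, are pairwise disjoint. They are OK for $(f_q,\tau_n)$: let $t\in T^\varepsilon\setminus T^{\gamma_n}$ with $t<d_i(\bar c)$. If $t\in T^\delta$, then $t<d_i(\bar c)[\delta]=c_i$, so $f_p(t)\notin F_n$. If $t=t_l$, then $t_l[\delta]\in M_\delta$ is below $d_i(\bar c)$, so $t_l[\delta]=c_i$. As $\bar c\in\mathcal D'_n$, this forces $l>n$, and $f_q(t_l)\notin F_n$ by (1).

Finally $f_q(t_l)\notin F$ by (1). $\square$

Hence $\{p:t\in T^{\delta_p}\}$ is dense for every $t\in T$, and $P$ forces $T$ to be special via $\bigcup_{p\in G}f_p$. It remains to show that $P$ is $\omega$-distributive.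

The next lemma says that every system with (T1) and (T2) can be made into a promise that is kept. It is here that the absence of uncountable chains is used.

**Lemma 8 (dispersal).** Let $\gamma\in E$, let $\mathcal T=\langle\mathcal T_\delta:\delta\in E_{\ge\gamma}\rangle$ with $\emptyset\ne\mathcal T_\delta\subseteq M_\delta^k$ satisfy (T1) and (T2). Then for all sufficiently large $\delta\in E$, $\mathcal T_\delta$ contains an infinite pairwise disjoint family.

*Proof.* By (T2) such a family at $\delta$ lifts to every larger $\varepsilon$, so one $\delta$ suffices. Suppose there is none. For each $\delta\in E_{\ge\gamma}$ take a maximal pairwise disjoint subfamily of $\mathcal T_\delta$. It is finite; let $Q_\delta$ be its finite set of coordinates. By maximality, every member of $\mathcal T_\delta$ has a coordinate in $Q_\delta$.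

Pick $\bar z^\varepsilon\in\mathcal T_\varepsilon$ for each $\varepsilon$, and an ultrafilter $U$ on $E_{\ge\gamma}$ containing all final segments. Write $\bar z^\delta[\delta]=\bar z^\delta$. For $\varepsilon\ge\delta$ we have $\bar z^\varepsilon[\delta]\in\mathcal T_\delta$ by (T1), so some coordinate $z^\varepsilon_i[\delta]$ is in $Q_\delta$. There are finitely many possibilities for $i$ and the value, so there are $i_\delta$ and $y_\delta\in Q_\delta$ with
$$\{\varepsilon\ge\delta:z^\varepsilon_{i_\delta}[\delta]=y_\delta\}\in U.$$
Fix $i$ with $i_\delta=i$ for uncountably many $\delta$. For two such $\delta,\delta'$, the two sets in $U$ have a common element $\varepsilon$, so $y_\delta,y_{\delta'}\le z^\varepsilon_i$ and $y_\delta,y_{\delta'}$ are comparable. A node $e(\nu)$ is in $T^\delta$ for all $\delta>\nu$, while $y_\delta\notin T^\delta$; so each node equals $y_\delta$ for only countably many $\delta$. Hence uncountably many nodes occur, and they form an uncountable chain, contradicting Lemma 4. $\square$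

## 9. Entering a dense set while avoiding colours on finitely many branches

Fix $p_*\in P$ and dense open $D_n\subseteq P$ ($n<\omega$). Let $\theta$ be large, let $N\prec H(\theta)$ be countable with $T,e,E,P,p_*,\langle D_n\rangle\in N$, and let $\delta=N\cap\omega_1$. Then $\delta\in E$, it is a limit of $E$, and $N\cap T=e[\delta]=T^\delta$. Here is the lemma that failed for $P^0$.

**Lemma 9.** Let $p\in P\cap N$, let $D\in N$ be dense open in $P$, let $x_1,\dots,x_m\in T\setminus T^\delta$, and let $F\subseteq\omega$ be finite. There is $q\le p$, $q\in D\cap N$, with $f_q(t)\notin F$ whenever $t\in T^{\delta_q}\setminus T^{\delta_p}$ and $t<x_j$ for some $j$.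

The strategy is as follows. The $x_j$ are not in $N$, but their projections $x_j[\varepsilon]$ below $\delta$ usually are. If the lemma fails, these projections form a branch through a tree of "bad" tuples, which belongs to $N$. Prune this tree until it satisfies (T1) and (T2); the branch survives. By Lemma 8 we may promise to avoid $F$ along it. A condition in $D$ that keeps this promise shows that some bad tuple is good.

**Step 1 (separating the branches that end early).** We reduce to the $x_j$ whose projections are in $N$. Call $x\in T\setminus T^\delta$ *stopped* if $x{\downarrow}\cap T^\delta\subseteq T^\eta$ for some $\eta\in E\cap\delta$. (In the union of the chains $C_\alpha$, for suitable $\delta$, every $x\notin T^\delta$ has $x{\downarrow}\cap T^\delta=\emptyset$ and is stopped.) If $x$ is not stopped and $\eta\in E\cap\delta$, pick $t<x$ with $t\in T^\delta\setminus T^\eta$. Then $t\in N$, and $x[\eta]=t[\eta]$ by Lemma 5, so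
$$x[\eta]\in N\quad\text{for all }\eta\in E\cap\delta.\tag{2}$$

Choose $\eta\in E\cap\delta$, $\eta>\delta_p$, with $x_j{\downarrow}\cap T^\delta\subseteq T^\eta$ for all stopped $x_j$. By Lemma 7 and elementarity get $p_1\le p$ in $N$ with $\delta_{p_1}=\eta$ and $f_{p_1}(t)\notin F$ for $t\in T^\eta\setminus T^{\delta_p}$. For $q\le p_1$ in $N$ we have $T^{\delta_q}\subseteq T^\delta$, so nodes of $T^{\delta_q}$ below a stopped $x_j$ lie in $T^\eta$ and cause no trouble. If all $x_j$ are stopped, any $q\le p_1$ in $D\cap N$ works. Otherwise let, after renumbering, $\bar x=(x_1,\dots,x_k)$ list the non-stopped ones. It suffices to find $q\le p_1$, $q\in D\cap N$, with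
$$f_q(t)\notin F\ \text{ whenever } t\in T^{\delta_q}\setminus T^\eta,\ t<x_i,\ i\le k.\tag{3}$$
Assume towards a contradiction that there is no such $q$.

**Step 2 (bad tuples).** We describe the failure by an object in $N$. For $\varepsilon\in E_{\ge\eta}$ call $\bar c\in M_\varepsilon^k$ *good* if there is $q\le p_1$, $q\in D$, $\delta_q=\varepsilon$, with $f_q(t)\notin F$ whenever $t\in T^\varepsilon\setminus T^\eta$ and $t<c_i$ for some $i$; otherwise $\bar c$ is *bad*. Let, with $\bar c[\varepsilon]=\bar c$,
$$\mathcal S_\varepsilon=\{\bar c\in M_\varepsilon^k:\bar c[\varepsilon']\text{ is bad for all }\varepsilon'\in E\cap[\eta,\varepsilon]\}.$$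
Then $\mathcal S=\langle\mathcal S_\varepsilon:\varepsilon\in E_{\ge\eta}\rangle\in N$, since it is defined from parameters in $N$. It satisfies (T1), because $(\bar c[\varepsilon''])[\varepsilon']=\bar c[\varepsilon']$ for $\varepsilon'\le\varepsilon''\le\varepsilon$. Moreover
$$\bar x[\varepsilon]\in\mathcal S_\varepsilon\quad\text{for all }\varepsilon\in E\cap[\eta,\delta).\tag{4}$$
Indeed, let $\varepsilon'\in E\cap[\eta,\varepsilon]$. By (2) $\bar x[\varepsilon']\in N$. If it were good, by elementarity some witness $q$ would be in $N$. Since $t\in T^{\varepsilon'}$ and $t<x_i$ imply $t<x_i[\varepsilon']$, this $q$ would satisfy (3).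

**Step 3 (pruning).** We shrink $\mathcal S$ until (T2) holds. Let $\mathcal S^0=\mathcal S$,
$$\mathcal S^{\alpha+1}_\varepsilon=\{\bar c\in\mathcal S^\alpha_\varepsilon:\forall\varepsilon'\in E,\ \varepsilon'>\varepsilon,\ \exists\bar d\in\mathcal S^\alpha_{\varepsilon'}\ \ \bar d[\varepsilon]=\bar c\},$$
and take intersections at limits. The sequence is decreasing, so it is eventually constant; let $\mathcal T$ be the eventual value. The sequence up to its stabilization, and $\mathcal T$, are in $N$.

By induction each $\mathcal S^\alpha$ satisfies (T1). Limit steps are clear. For $\alpha+1$, let $\bar d\in\mathcal S^{\alpha+1}_{\varepsilon'}$ and $\varepsilon<\varepsilon'$. Then $\bar d[\varepsilon]\in\mathcal S^\alpha_\varepsilon$ by induction, and it has an extension in $\mathcal S^\alpha_{\varepsilon''}$ for each $\varepsilon''>\varepsilon$ in $E$: for $\varepsilon''\le\varepsilon'$ take $\bar d[\varepsilon'']$ (with $\bar d[\varepsilon']=\bar d$), and for $\varepsilon''>\varepsilon'$ take an extension of $\bar d$ itself. So $\bar d[\varepsilon]\in\mathcal S^{\alpha+1}_\varepsilon$. As $\mathcal T$ is stable under the operation, it satisfies (T1) and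 (T2).

**Step 4 ($\bar x$ survives).** We show that the pruned system is not empty:
$$\bar x[\varepsilon]\in\mathcal T_\varepsilon\quad\text{for all }\varepsilon\in E\cap[\eta,\delta).\tag{5}$$
Suppose not. For each $\varepsilon$ where this fails, the least $\alpha$ with $\bar x[\varepsilon]\notin\mathcal S^\alpha_\varepsilon$ is not $0$, by (4), and not a limit; so it is $\beta_\varepsilon+1$ for some $\beta_\varepsilon$, and $\beta_\varepsilon\in N$ because $\bar x[\varepsilon]\in N$. Pick such an $\varepsilon$ with $\beta=\beta_\varepsilon$ minimal. Then $\bar x[\varepsilon']\in\mathcal S^\beta_{\varepsilon'}$ for all $\varepsilon'\in E\cap[\eta,\delta)$: this is clear if (5) holds at $\varepsilon'$, and otherwise $\beta_{\varepsilon'}\ge\beta$. So for every $\varepsilon'\in E\cap N$ above $\varepsilon$ there is $\bar d\in\mathcal S^\beta_{\varepsilon'}$ with $\bar d[\varepsilon]=\bar x[\varepsilon]$, namely $\bar d=\bar x[\varepsilon']$. All parameters of this statement, including $\bar x[\varepsilon]$, are in $N$. By elementarity it holds for all $\varepsilon'\in E$ above $\varepsilon$, which says $\bar x[\varepsilon]\in\mathcal S^{\beta+1}_\varepsilon$,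 a contradiction.

**Step 5 (making the promise).** We now reach the contradiction. By (5) $\mathcal T_\eta\ne\emptyset$, so by (T2) all $\mathcal T_\varepsilon$ are nonempty, and $\sigma=(\eta,k,F,\mathcal T)$ is a promise. By Lemma 8 pick $\delta_1\in E$, $\delta_1>\eta$, such that $\mathcal T_{\delta_1}$ has an infinite pairwise disjoint family. By Lemma 7 take $p_2\le p_1$ with $\delta_{p_2}=\delta_1$ and $f_{p_2}(t)\notin F$ for all $t\in T^{\delta_1}\setminus T^\eta$. Then all tuples in $\mathcal T_{\delta_1}$ are OK for $(f_{p_2},\sigma)$, so
$$p_3=(f_{p_2},\Gamma_{p_2}\cup\{\sigma\},\delta_1)$$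
is a condition, and $p_3\le p_1$. Let $q\le p_3$ with $q\in D$, and let $\varepsilon=\delta_q$. As $f_q$ fulfils $\sigma$, some $\bar c\in\mathcal T_\varepsilon\subseteq\mathcal S_\varepsilon$ is OK for $(f_q,\sigma)$. So $q$ witnesses that $\bar c$ is good, whereas $\bar c\in\mathcal S_\varepsilon$ is bad. This contradiction proves Lemma 9. $\square$

## 10. A $\sigma$-centered poset of approximations, and distributivity

**Proposition 10.** $P$ is $\omega$-distributive: there is $q\le p_*$ in $\bigcap_nD_n$.

We keep $N$ and $\delta$ from Section 9. The wish is to descend through conditions in $N$, meeting all $D_n$, so that the union of the colourings is the first coordinate of a condition with domain $T^\delta$. The trouble is (P2) at $\delta$: it concerns all traces $y{\downarrow}$, $y\in M_\delta$. With countably many traces one could reserve colours for them one after another by Lemma 9. Here there may be uncountably many, and we let Bell's theorem do the bookkeeping. Let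
$$B_\delta=\{y{\downarrow}:y\in M_\delta\}=\{x{\downarrow}\cap T^\delta:x\in T\setminus T^\delta\},\qquad \Pi=\{p\in P\cap N:p\le p_*\}.$$
The two descriptions of $B_\delta$ agree by Lemma 5. $\Pi$ is countable, and infinite because by Lemma 7 in $N$ it has members with $\delta_p$ arbitrarily large below $\delta$.

**Step 1 (the poset $R$).** We add to a condition in $\Pi$ a finite list of reserved colours. Let $R$ be the set of pairs $(p,a)$ with $p\in\Pi$ and $a$ a finite partial function from $B_\delta$ to $[\omega]^{<\omega}$. Let $(p',a')\le(p,a)$ iff $p'\le p$, $\operatorname{dom}a'\supseteq\operatorname{dom}a$, $a'(b)\supseteq a(b)$ for $b\in\operatorname{dom}a$, and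
$$f_{p'}(t)\notin a(b)\quad\text{for all }b\in\operatorname{dom}a\text{ and }t\in b\cap(T^{\delta_{p'}}\setminus T^{\delta_p}).$$
This is transitive: let $(p'',a'')\le(p',a')\le(p,a)$ and $t\in b\cap(T^{\delta_{p''}}\setminus T^{\delta_p})$. If $t\in T^{\delta_{p'}}$, then $f_{p''}(t)=f_{p'}(t)\notin a(b)$; otherwise $f_{p''}(t)\notin a'(b)\supseteq a(b)$. $R$ is $\sigma$-centered: finitely many pairs with the same $p$ have the lower bound given by the pointwise union of the second coordinates, the last clause being vacuous.

**Step 2 (candidates for keeping promises at $\delta$).** For (P3) at $\delta$ we need countably many tuples to work with. For $p\in\Pi$ and $\tau=(\gamma_\tau,k_\tau,F_\tau,\mathcal T^\tau)\in\Gamma_p$, take a countably infinite pairwise disjoint family of tuples in $\mathcal T^\tau_{\delta_p}$ OK for $(f_p,\tau)$, and lift it by (T2) to a pairwise disjoint family $K_{p,\tau}\subseteq\mathcal T^\tau_\delta$. Let $K_\tau$ be the union of the $K_{p,\tau}$ over all $p\in\Pi$ with $\tau\in\Gamma_p$; it is countable.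

**Step 3 (dense sets).** These express that the limit meets the $D_n$, is defined on $T^\delta$, and satisfies (P2) and (P3).

1. $\mathbb D_n=\{(p,a):p\in D_n\}$ for $n<\omega$, and $\mathbb D'_\alpha=\{(p,a):\delta_p>\alpha\}$ for $\alpha<\delta$.
2. $\mathbb G_{b,m}=\{(p,a):b\in\operatorname{dom}a,\ |a(b)\setminus f_p[b\cap T^{\delta_p}]|\ge m\}$ for $b\in B_\delta$, $m<\omega$.
3. $\mathbb E_{\tau,m}$ for $\tau\in\bigcup_{p\in\Pi}\Gamma_p$, $m<\omega$: all $(p,a)$ such that either no $(p',a')\le(p,a)$ has $\tau\in\Gamma_{p'}$, or $\tau\in\Gamma_p$ and there are $m$ pairwise disjoint $\bar c\in K_\tau$ with $\bar c[\delta_p]$ OK for $(f_p,\tau)$, and $c_i{\downarrow}\in\operatorname{dom}a$ and $F_\tau\subseteq a(c_i{\downarrow})$ for all $i$.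

They are dense. Let $(p,a)\in R$.

* (1) Apply Lemma 9 to $p$, with $D=D_n$ or $D=\{r:\delta_r>\alpha\}$ (open, dense by Lemma 7, and in $N$), with points $x_b\in M_\delta$ such that $x_b{\downarrow}=b$ for $b\in\operatorname{dom}a$, and with $F=\bigcup\operatorname{ran}a$. The resulting $q$ is in $\Pi\cap D$, and $(q,a)\le(p,a)$.
* (2) If $b=y{\downarrow}$ with $y\in M_\delta$, then $b\cap T^{\delta_p}=y[\delta_p]{\downarrow}$. By (P2) for $p$, infinitely many colours are not used there, and $m$ of them can be added to $a(b)$ (with $a(b)=\emptyset$ at the start if $b\notin\operatorname{dom}a$).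
* (3) If the first alternative fails, take $(p',a')\le(p,a)$ with $\tau\in\Gamma_{p'}$, take $m$ tuples from $K_{p',\tau}$, and add $F_\tau$ to $a'$ at their traces $c_i{\downarrow}\in B_\delta$. Since $p'$ is unchanged, this is an extension of $(p',a')$. The tuples $\bar c[\delta_{p'}]$ are OK for $(f_{p'},\tau)$ by the choice of $K_{p',\tau}$.

**Step 4 (the filter, found in $V$).** There may be $\aleph_1$ dense sets in (2), and in $V_1$ we cannot meet them by Bell's theorem; so we transfer the problem to $V$. Enumerate $\Pi$ injectively as $\{p_n:n<\omega\}$ and $\bigcup_{p\in\Pi}\Gamma_p$ as $\{\tau_l\}$ (if it is empty there is nothing in (3)), and replace $(p_n,a)$ by $(n,a)$. The following are $\omega$-sequences of elements of $V$, or of countable subsets of $V$, or are coded by such, hence are in $V$: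

* $T^\delta$, $e{\restriction}\delta$, $\langle f_{p_n},\delta_{p_n}\rangle_n$, and the order of $\Pi$ on indices;
* $\{(n,i):p_n\in D_i\}$ and $\{(n,l):\tau_l\in\Gamma_{p_n}\}$;
* $\langle\gamma_{\tau_l},k_{\tau_l},F_{\tau_l},K_{\tau_l}\rangle_l$.

Moreover $B_\delta=\{x{\downarrow}\cap T^\delta:x\in T\setminus T^\delta\}\in V$ and $|B_\delta|^V\le\lambda$. The definitions of $R$ and of the sets in (1)–(3) refer only to these data and to $T$: the sets $T^{\delta_p}$ and $T^{\gamma_\tau}$ are computed from $e{\restriction}\delta$, and $\bar c[\delta_p]$ from $T$ and $T^{\delta_p}$. (The systems $\mathcal T^\tau$, which need not be in $V$, enter only through $K_\tau$.) Hence the coded poset and the whole family of dense sets are in $V$, and the family has size $\le\lambda<\mathfrak p$ there. The poset is $\sigma$-centered in $V$ by the argument of Step 1, and density is absolute. By Bell's theorem in $V$ there is a filter meeting all these sets. Let $G\subseteq R$ be the corresponding filter.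

**Step 5 (the lower bound).** We check that the limit of $G$ is a condition. Let
$$f=\bigcup\{f_p:(p,a)\in G\},\quad\Gamma=\bigcup\{\Gamma_p:(p,a)\in G\},\quad q=(f,\Gamma,\delta).$$
Any two members of $G$ have a common extension in $G$, so $f$ is a function; by the sets $\mathbb D'_\alpha$ its domain is $T^\delta$; and (P1) holds. $\Gamma$ is countable. Moreover
$$\text{if }(p,a)\in G,\ b\in\operatorname{dom}a\text{ and }t\in b\setminus T^{\delta_p},\text{ then }f(t)\notin a(b).\tag{6}$$
To see this, take $(p',a')\in G$ with $t\in T^{\delta_{p'}}$ and a common extension $(p'',a'')\in G$ of $(p,a)$ and $(p',a')$. Then $t\in b\cap(T^{\delta_{p''}}\setminus T^{\delta_p})$, and $f(t)=f_{p''}(t)\notin a(b)$ by the definition of the order.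

* (P2): let $y\in M_\delta$, $b=y{\downarrow}$, $m<\omega$, and take $(p,a)\in G\cap\mathbb G_{b,m}$. The at least $m$ colours in $a(b)\setminus f_p[b\cap T^{\delta_p}]$ are not in $f[b]$: they do not occur on $b\cap T^{\delta_p}$, and by (6) not on the rest of $b$. As $m$ was arbitrary, $\omega\setminus f[b]$ is infinite.
* (P3): let $\tau\in\Gamma_{p_0}$ with $(p_0,a_0)\in G$; then $\delta\ge\gamma_\tau$. Let $(p,a)\in G\cap\mathbb E_{\tau,m}$. A common extension of $(p,a)$ and $(p_0,a_0)$ shows that the first alternative fails. So there are $m$ pairwise disjoint $\bar c\in K_\tau\subseteq\mathcal T^\tau_\delta$ as in the second. Each is OK for $(f,\tau)$: let $t\in T^\delta\setminus T^{\gamma_\tau}$ with $t<c_i$. If $t\in T^{\delta_p}$, then $t<c_i[\delta_p]$ and $f(t)=f_p(t)\notin F_\tau$. Otherwise $f(t)\notin a(c_i{\downarrow})\supseteq F_\tau$ by (6).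

  So there are arbitrarily large finite pairwise disjoint families of OK tuples in $\mathcal T^\tau_\delta$. Then a maximal pairwise disjoint family of OK tuples in $\mathcal T^\tau_\delta$ is infinite: if it had $r<\omega$ members, every OK tuple would have a coordinate among its at most $rk_\tau$ coordinates, and disjoint tuples would use different ones, so no pairwise disjoint family of OK tuples would have more than $rk_\tau$ members.

So $q\in P$, and $q\le p$ for all $(p,a)\in G$. Thus $q\le p_*$, and $q\in D_n$ for all $n$ because $G$ meets $\mathbb D_n$ and $D_n$ is open. $\square$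

**Conclusion of the proof of (B).** Since $p_*$ and the $D_n$ were arbitrary, $P$ adds no new $\omega$-sequences over $V_1$, and $V_1$ has the reals of $V$. So $\mathrm{Col}(\omega_1,\lambda)*\dot P$ adds no reals, and it specializes $T$. This is the second sentence of (B). An $(\omega_1,{\le}\lambda)$-Aronszajn tree of cardinality $\lambda<\mathfrak p$ is therefore never a witness for $\mathfrak{no}$, so $\mathfrak p\le\mathfrak{no}$. $\blacksquare$

## 11. Cohen reals give $\mathfrak{no}<\mathfrak c$

We prove Theorem 1(C)(1). Let $\kappa^{\aleph_0}=\kappa\ge\aleph_2$ (for example $\kappa=\mathfrak c^+$), and add Cohen reals $\langle c_\xi:\xi<\kappa\rangle$, $c_\xi\in\omega^\omega$, with finite conditions. The poset is ccc of size $\kappa$, so cardinals are preserved, and counting nice names for reals gives $\mathfrak c\le\kappa^{\aleph_0}=\kappa$. The $c_\xi$ are distinct, so $\mathfrak c=\kappa$.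

Any $\aleph_1$ of the Cohen reals form a nonmeager set. Suppose $\{c_\xi:\xi\in I\}$ with $|I|=\aleph_1$ is contained in a meager Borel set. By the ccc, a code of it lies in the submodel generated by the coordinates in some countable $A\subseteq\kappa$. Pick $\xi\in I\setminus A$. Then $c_\xi$ is Cohen over that submodel, so it avoids every meager Borel set coded there, a contradiction.

Hence $\operatorname{non}(\mathcal M)=\aleph_1$, and by (A) $\aleph_1\le\mathfrak{st}\le\mathfrak{no}=\aleph_1<\mathfrak c=\kappa$. $\blacksquare$

## 12. A Suslin tree next to $\mathfrak p=\mathfrak c$ gives $\mathfrak{st}<\mathfrak{no}$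

We prove Theorem 1(C)(2). If there is a Suslin tree, then $\mathfrak{st}=\aleph_1$; if $\mathfrak p=\mathfrak c=\kappa\ge\aleph_2$, then (B) gives $\mathfrak{no}=\kappa$. So we want to increase $\mathfrak p$ without destroying a Suslin tree. Work in $V=L$: GCH holds and there is a Suslin tree $S$. Let $\kappa\ge\aleph_2$ be regular (for the bare question $\kappa=\aleph_2$ suffices). Then $\kappa^{<\kappa}=\kappa$.

**The poset adding a pseudointersection.** For a family $\mathcal F\subseteq[\omega]^\omega$ all of whose finite intersections are infinite, let
$$\mathbb M_{\mathcal F}=\{(s,\mathcal A):s\in[\omega]^{<\omega},\ \mathcal A\in[\mathcal F]^{<\omega}\},$$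
where $(s',\mathcal A')\le(s,\mathcal A)$ iff $s'\supseteq s$, $\mathcal A'\supseteq\mathcal A$, $s'\setminus s\subseteq\bigcap\mathcal A$ (with $\bigcap\emptyset=\omega$), and every element of $s'\setminus s$ exceeds every element of $s$. Conditions with the same $s$ are centered (take the union of the $\mathcal A$'s), so $\mathbb M_{\mathcal F}$ is $\sigma$-centered. Let $B$ be the union of the first coordinates of the generic filter. Since $\bigcap\mathcal A$ is infinite, $s$ can always be enlarged, so $B$ is infinite. Any $A\in\mathcal F$ can be added to $\mathcal A$, after which only elements of $A$ enter $B$; so $B\setminus A$ is finite.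

**Definition (property K).** A poset has property K if for every sequence $\langle p_\alpha:\alpha<\omega_1\rangle$ of conditions there is an uncountable $I\subseteq\omega_1$ such that the $p_\alpha$, $\alpha\in I$, are pairwise compatible. It implies the ccc. Every $\sigma$-centered poset has it: uncountably many $p_\alpha$ lie in one piece.

**Lemma 11.** A finite support iteration of posets forced to have property K has property K.

*Proof.* We argue by induction on the length.

*Two steps.* Let $P$ have property K and force that $\dot Q$ has it, and let $(p_\alpha,\dot q_\alpha)\in P*\dot Q$ for $\alpha<\omega_1$. Let $\dot I=\{\alpha:p_\alpha\in\dot G\}$. Some $p\in P$ forces $\dot I$ to be uncountable: otherwise $\dot I$ is forced to be bounded, and by the ccc some $\beta<\omega_1$ is forced to bound it, while $p_{\beta+1}\Vdash\beta+1\in\dot I$. Let $p$ force $\dot J\subseteq\dot I$ to be uncountable with $\dot q_\alpha$, $\alpha\in\dot J$, pairwise compatible. Recursively choose $p'_\xi\le p$ and distinct $\alpha_\xi$ ($\xi<\omega_1$) with $p'_\xi\Vdash\alpha_\xi\in\dot J$, and thin out so that the $p'_\xi$ are pairwise compatible. A common extension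 of $p'_\xi,p'_\zeta$ forces $p_{\alpha_\xi},p_{\alpha_\zeta}\in\dot G$ and $\dot q_{\alpha_\xi},\dot q_{\alpha_\zeta}$ compatible. So it has an extension $r$ below $p_{\alpha_\xi}$ and $p_{\alpha_\zeta}$, and there is a name $\dot q$ that $r$ forces to be a common lower bound of $\dot q_{\alpha_\xi},\dot q_{\alpha_\zeta}$. Then $(r,\dot q)$ is below both conditions.

*Limit stages.* Given $\aleph_1$ conditions, thin out so that their supports form a $\Delta$-system with root contained in some $\nu$ below the limit, and then so that the restrictions to $\nu$ are pairwise compatible, by property K at $\nu$. For two of the remaining conditions, take a common extension of the two restrictions and continue it by the two conditions on their supports above $\nu$, which are disjoint. This is a common extension. $\square$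

**Step 1 (the iteration).** We force with $\mathbb M_{\mathcal F}$ for all small families, given by bookkeeping. Define a finite support iteration $\langle P_\xi:\xi\le\kappa\rangle$. At stage $\xi$ we are handed an infinite cardinal $\mu<\kappa$ and a $P_\xi$-name $\dot A$ for a subset of $\mu\times\omega$. In $V^{P_\xi}$ let $A_i=\{n:(i,n)\in\dot A\}$ for $i<\mu$ if all finite intersections of these sets are infinite, and $A_i=\omega$ for all $i$ otherwise. We force with $\mathbb M_{\mathcal F}$ for $\mathcal F=\{A_i:i<\mu\}$, where members of $\mathcal F$ are represented by their indices: the conditions are the pairs $(s,a)\in[\omega]^{<\omega}\times[\mu]^{<\omega}$, with $a$ standing for $\{A_i:i\in a\}$ and the order requiring $a'\supseteq a$. This is again $\sigma$-centered and adds a pseudointersection. So by Lemma 11 all $P_\xi$ have property K, hence are ccc.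

By induction on $\xi$, the conditions $p\in P_\xi$ in which every nontrivial $p(\eta)$ is the canonical name of a pair $(s,a)\in V$ are dense: at successors, first extend the restriction to decide the last coordinate, then apply the induction hypothesis; at limits use finite supports. There are at most $\kappa$ such conditions. Since antichains are countable and $\kappa^{<\kappa}=\kappa$, each $P_\eta$, $\eta<\kappa$, has at most $\kappa$ nice names (built from these conditions) for subsets of $\mu\times\omega$, $\mu<\kappa$. List the pairs of such a $\mu$ and such a name in type $\kappa$, with repetitions. Fix a surjection $\pi:\kappa\to\kappa\times\kappa$ such that $\pi(\xi)=(\eta,\zeta)$ implies $\eta\le\xi$, and at stage $\xi$ use the $\zeta$-th pair for $P_\eta$.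

**Step 2 ($\mathfrak p=\mathfrak c=\kappa$).** We check that every small family was handled. In the extension, let $\mathcal F\subseteq[\omega]^\omega$ have size $<\kappa$ and infinite finite intersections. Index it, with repetitions, by an infinite cardinal $\mu<\kappa$, so it is given by a subset of $\mu\times\omega$. A nice name for this set uses at most $\mu$ conditions, all with finite support; as $\kappa$ is regular, all these supports are contained in some $\eta<\kappa$. So the set has a nice $P_\eta$-name, which was used at some stage $\xi\ge\eta$, and $\mathcal F$ received an infinite pseudointersection. Hence $\mathfrak p\ge\kappa$. Counting nice names for reals gives $\mathfrak c\le\kappa$. As $\mathfrak p\le\mathfrak c$, we get $\mathfrak p=\mathfrak c=\kappa$.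

**Step 3 ($S$ remains Suslin).** This is where property K, and not only the ccc, is used. Suppose $p\in P_\kappa$ forces that $\dot A\subseteq S$ is an uncountable antichain (respectively chain). Choose $p_\alpha\le p$ and distinct $s_\alpha\in S$ ($\alpha<\omega_1$) with $p_\alpha\Vdash s_\alpha\in\dot A$. For uncountably many $\alpha$ the $p_\alpha$ are pairwise compatible. A common extension of $p_\alpha$ and $p_\beta$ puts both $s_\alpha,s_\beta$ into $\dot A$, so these $s_\alpha$ are pairwise incomparable (respectively comparable). This contradicts that $S$ is Suslin in $L$.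

**Step 4 (the values).** We read off the cardinals. $P_\kappa$ is ccc, so $\omega_1$ is preserved, and in the extension $S$ is an $(\omega_1,{\le}\aleph_1)$-Aronszajn tree of size $\aleph_1$ which is not special, since it has no uncountable antichain. So $\mathfrak{st}=\aleph_1$. Theorem 1(B) and Proposition 2 give $\kappa=\mathfrak p\le\mathfrak{no}\le\mathfrak c=\kappa$. Hence
$$\mathfrak{st}=\aleph_1<\mathfrak{no}=\mathfrak c=\kappa.\qquad\blacksquare$$
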